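\title{First countable spaces with spread $\aleph_\omega$ and density $\aleph_{\omega+1}$}

\begin{abstract}
We prove in ZFC that for every singular cardinal $\mu$ of countable cofinality there is a first countable, zero-dimensional Hausdorff space $X$ with spread $s(X)=\mu$ and density $d(X)=|X|=\mu^+$. The case $\mu=\aleph_\omega$ answers a question of Juh\'asz, Soukup and Szentmikl\'ossy, who asked for a first countable Tychonov space with $s(X)<d(X)\ge\omega_2$ in ZFC. The points of the space are the members of a scale of length $\mu^+$, and the neighborhoods are cones of everywhere domination. Under GCH the gap $d(X)=s(X)^+$ is the largest possible, and if $\mathfrak b=\omega_2$ the same construction in $\omega^\omega$ gives an example of density $\omega_2$.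
\end{abstract}

\section{Introduction}\label{sec:intro}

The \emph{density} $d(X)$ of a topological space $X$ is the least cardinality of a dense subset of $X$, and the \emph{spread} $s(X)$ is the supremum of the cardinalities of the discrete subspaces of $X$. Density counts how many points are needed to come close to every point; spread counts how many points can be kept apart from one another. In an infinite metric space, large density forces large spread: for each $n\ge1$ a maximal set of points at mutual distances at least $1/n$ is discrete, the union of these sets is dense, and so $d(X)\le s(X)\cdot\omega=s(X)$. A first countable space keeps the countable neighborhood bases of a metric space but loses the uniform notion of ``distance $1/n$'', and one may ask whether $s(X)<d(X)$ then becomes possible.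

The inequality $s(X)<d(X)$ restricts how thinly the open sets of $X$ can be spread. A \emph{$\pi$-base} of $X$ is a family $\mathcal B$ of nonempty open sets such that every nonempty open set contains a member of $\mathcal B$. The \emph{order} $\operatorname{ord}(\mathcal B)$ of a family of sets is the supremum, over all points $x$, of the cardinalities $|\{B\in\mathcal B:x\in B\}|$, and $\mathcal B$ is \emph{point-countable} if $\operatorname{ord}(\mathcal B)\le\omega$. The following fact is known: if $X$ has a $\pi$-base $\mathcal B$ with $\operatorname{ord}(\mathcal B)^+<d(X)$, then $X$ has a discrete subspace of size at least $d(X)$. (Here $\lambda^+$ is the cardinal successor of $\lambda$. The case of the fact that we use is proved in Proposition~\ref{prop:pibase}.) Consequently a space with $s(X)<d(X)$ and $d(X)\ge\omega_2$ has no point-countable $\pi$-base, and a first countable space of this kind has a countable base at each point but no way to assemble a point-countable $\pi$-base. The following question is posed in \cite{JSS}.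

\medskip
\noindent\textbf{Problem.} \emph{Does ZFC alone prove that there is a first countable Tychonov space $X$ with $s(X)<d(X)$ and $d(X)\ge\omega_2$?}
\medskip

The answer is yes. The cellularity $c(X)$, the hereditary Lindel\"of degree $hL(X)$ and right-separated spaces, which appear in the statement, are recalled in Section~\ref{sec:prelim}.

\begin{theorem}[ZFC]\label{thm:main}
Let $\mu$ be a singular cardinal of countable cofinality, for example $\mu=\aleph_\omega$. There is a first countable, zero-dimensional Hausdorff space $X$ with $|X|=\mu^+$ such that
\begin{enumerate}
\item[(1)] $d(Y)=\mu^+$ for every subspace $Y\subset X$ with $|Y|=\mu^+$; in particular $d(X)=\mu^+$;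
\item[(2)] $s(X)\le\mu$; more strongly, $X$ has no right-separated subspace of size $\mu^+$, that is, $hL(X)\le\mu$;
\item[(3)] $c(X)=s(X)=hL(X)=\mu$;
\item[(4)] $X$ has a base of order at most $\mu$, and every $\pi$-base of $X$ has order at least $\mu$.
\end{enumerate}
\end{theorem}

A zero-dimensional Hausdorff space is Tychonov, because the characteristic function of a clopen neighborhood separates a point from a closed set. So Theorem~\ref{thm:main} with $\mu=\aleph_\omega$ gives a first countable Tychonov space with $s(X)=\aleph_\omega<\aleph_{\omega+1}=d(X)=|X|$, and $\aleph_{\omega+1}\ge\omega_2$. Two propositions place this example in context.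

\begin{proposition}\label{prop:gch}
Under GCH, every infinite first countable Hausdorff space satisfies $d(X)\le s(X)^+$. Thus ZFC cannot improve the gap $d(X)=s(X)^+$.
\end{proposition}

For $f,g$ functions from $\omega$ to the ordinals, $f\le^*g$ (resp.\ $f<^*g$) means that $f(n)\le g(n)$ (resp.\ $f(n)<g(n)$) for all but finitely many $n$, while $f\le g$ means that $f(n)\le g(n)$ for \emph{all} $n$. The \emph{bounding number} $\mathfrak b$ is the least size of a family in $\omega^\omega$ that has no upper bound for $\le^*$; it is a regular cardinal with $\omega_1\le\mathfrak b\le\mathfrak c=2^\omega$.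

\begin{proposition}\label{prop:b}
If $\mathfrak b=\lambda^+$, there is a first countable zero-dimensional Hausdorff space $X$ with $s(X)\le hL(X)\le\lambda<\lambda^+=d(X)=|X|$. So if $\mathfrak b=\omega_2$ (which is consistent with ZFC; it follows, for example, from $\mathrm{MA}+\mathfrak c=\omega_2$), the least permitted value $d(X)=\omega_2$ is attained.
\end{proposition}

These two propositions suggest the opposite answer to the Problem. Under GCH an example has no room: its density must be exactly the successor of its spread. The construction behind Proposition~\ref{prop:b} depends on the value of $\mathfrak b$, and under CH, where $\mathfrak b=\omega_1$, it yields density $\omega_1$ only. One would guess that an example needs an extra axiom. What changes the picture is a theorem of Shelah: above a singular cardinal $\mu$ of countable cofinality, ZFC provides a substitute for an unbounded family in $\omega^\omega$, and the length of this substitute is exactly $\mu^+$.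

Both constructions turn a $<^*$-increasing sequence of functions into a space. Section~\ref{sec:space} defines this space and computes its density. Section~\ref{sec:pairs} reduces the bound on $hL$ to a property of the tree of finite initial segments. That property is verified for $\omega^\omega$ in Section~\ref{sec:b} and for scales in Section~\ref{sec:scale}.

\section{Cardinal functions and $\pi$-bases}\label{sec:prelim}

The \emph{cellularity} $c(X)$ is the supremum of the sizes of families of pairwise disjoint nonempty open subsets of $X$. The \emph{Lindel\"of degree} $L(Y)$ is the least infinite cardinal $\lambda$ such that every open cover of $Y$ has a subcover of size at most $\lambda$, and $hL(X)=\sup\{L(Y):Y\subset X\}$. We have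
\begin{equation}\label{eq:chain}
c(X)\le s(X)\le hL(X):
\end{equation}
one point from each member of a disjoint family of open sets gives a discrete subspace, and the cover of a discrete subspace by its singletons has no proper subcover.

A space $Y$ is \emph{right-separated} if it has a well-ordering $\preceq$ such that every $y\in Y$ has a neighborhood contained in $\{z\in Y:z\preceq y\}$. A discrete space is right-separated by any well-ordering. If $\kappa$ is a cardinal and $Y$ is right-separated with $|Y|=\kappa$, then the first $\kappa$ points of $Y$ form a right-separated subspace of order type $\kappa$. So $X$ has a right-separated subspace of size $\kappa$ if and only if there are distinct points $y_\xi$ and open sets $U_\xi$, for $\xi<\kappa$, with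
\begin{equation}\label{eq:rs}
y_\xi\in U_\xi\qquad\text{and}\qquad y_\eta\notin U_\xi\ \text{ whenever }\xi<\eta<\kappa .
\end{equation}

\begin{lemma}\label{lem:hL}
Let $\lambda$ be an infinite cardinal. Then $hL(X)\le\lambda$ if and only if $X$ has no right-separated subspace of size $\lambda^+$.
\end{lemma}

\begin{proof}
Suppose \eqref{eq:rs} holds with $\kappa=\lambda^+$, and let $Y=\{y_\xi:\xi<\lambda^+\}$. Each $U_\xi$ contains at most $\lambda$ points of $Y$, so $\lambda$ many of the sets $U_\xi\cap Y$ cannot cover $Y$, and $L(Y)>\lambda$. Conversely, let $\mathcal U$ be a family of open sets that covers some $Y\subset X$ and has no subcover of size at most $\lambda$. By recursion on $\eta<\lambda^+$ choose $y_\eta\in Y\setminus\bigcup_{\xi<\eta}U_\xi$ and $U_\eta\in\mathcal U$ with $y_\eta\in U_\eta$. Then \eqref{eq:rs} holds, and the points are distinct because $y_\xi\in U_\xi\not\ni y_\eta$ for $\xi<\eta$.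
\end{proof}

The \emph{pseudocharacter} $\psi(X)$ of a $T_1$ space is the least cardinal $\lambda$ such that every point of $X$ is the intersection of at most $\lambda$ open sets. The Hajnal--Juh\'asz theorem (see \cite{Juhasz}) states that $|X|\le2^{s(X)\psi(X)}$ for every infinite $T_1$ space $X$.

\begin{proof}[Proof of Proposition~\ref{prop:gch}]
Let $X$ be infinite, first countable and Hausdorff. Each point is the intersection of its countable neighborhood base, so $\psi(X)\le\omega$. Finite subspaces are discrete, so $s(X)\ge\omega$. Hence $d(X)\le|X|\le2^{s(X)}$, and $2^{s(X)}=s(X)^+$ under GCH. Since GCH is consistent with ZFC, no larger gap can be obtained in ZFC.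
\end{proof}

We now prove the fact about $\pi$-bases in the case of regular density, which is the case needed for Theorem~\ref{thm:main}(4). Let $\kappa$ be an uncountable regular cardinal. A set $S\subset\kappa$ is \emph{stationary} if it meets every closed unbounded subset of $\kappa$; such a set is unbounded, hence has size $\kappa$. We use two textbook facts. For every infinite regular $\nu<\kappa$ the set $\{\xi<\kappa:\operatorname{cf}\xi=\nu\}$ is stationary. And if $S$ is stationary and $h\colon S\to\kappa$ satisfies $h(\xi)<\xi$ for all $\xi\in S$, then $h$ is constant on a stationary subset of $S$ (the pressing-down lemma).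

\begin{proposition}\label{prop:pibase}
Let $\theta$ be an infinite cardinal, and let $X$ be a space such that $\kappa=d(X)$ is regular and $\theta^+<\kappa$. If $X$ has a $\pi$-base $\mathcal B$ with $\operatorname{ord}(\mathcal B)\le\theta$, then $X$ has a discrete subspace of size $\kappa$.
\end{proposition}

\begin{proof}
By recursion on $\xi<\kappa$ choose $B_\xi\in\mathcal B$ disjoint from $\{x_\eta:\eta<\xi\}$, which is possible because this set is not dense, and choose $x_\xi\in B_\xi$. For $\eta<\xi$ we have $x_\eta\in B_\eta\setminus B_\xi$, so the sets $B_\xi$ are distinct, and so are the points $x_\xi$. Each $B_\eta$ already misses the earlier points; it remains to thin out so that it misses the later ones. The set $F(\xi)=\{\eta<\xi:x_\xi\in B_\eta\}$ has size at most $\theta$, so $\sup F(\xi)<\xi$ whenever $\operatorname{cf}\xi=\theta^+$. Since $\theta^+<\kappa$, such $\xi$ form a stationary set, and pressing down gives a stationary $S$ and $\delta<\kappa$ with $\sup F(\xi)=\delta$ for all $\xi\in S$. Let $D=\{x_\xi:\xi\in S,\ \xi>\delta\}$. If $\eta,\xi\in S$ and $\delta<\eta<\xi$, then $\eta\notin F(\xi)$, that is, $x_\xi\notin B_\eta$. So $B_\eta\cap D=\{x_\eta\}$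 for every $x_\eta\in D$, and $D$ is discrete of size $\kappa$.
\end{proof}

For $\theta=\omega$ the proof needs ordinals of cofinality $\omega_1$ below $d(X)$, which explains the bound $d(X)\ge\omega_2$ in the Problem; see also Remark~\ref{rem:omega1}.

\section{The space of an increasing sequence}\label{sec:space}

Throughout this section and the next, $\kappa$ is an uncountable regular cardinal and $\langle f_\alpha:\alpha<\kappa\rangle$ is a sequence of functions from $\omega$ to the ordinals with $f_\alpha<^*f_\beta$ whenever $\alpha<\beta<\kappa$. The functions $f_\alpha$ are distinct, so $X=\{f_\alpha:\alpha<\kappa\}$ has size $\kappa$. For $E\subset\kappa$ let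
\[
T_E=\{f_\beta\restriction n:\beta\in E,\ n<\omega\}
\]
be the tree of finite initial segments; its elements are \emph{nodes}, $|t|$ is the length of a node $t$, and $t^\frown\xi$ is the sequence $t$ followed by $\xi$. We write $T=T_\kappa$.

The first topology to try on $X$ is the tree topology, in which the $n$th neighborhood of $f$ consists of the $g$ with $g\restriction n=f\restriction n$. It has a base of size $|T|$, and in our applications $|T|<\kappa$, so its spread is small; but so is its density. To raise the density we add open sets that miss all points of small index, and we add them so that each point keeps a countable base of clopen sets. The cones $\{g\in X:f\le g\}$ are suited to this: a cone contains no function earlier than its vertex, and it is closed in the tree topology, because the failure of $f\le g$ is witnessed at a single coordinate. For $f\in X$ and $n<\omega$ put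
\[
[f,n]=\{g\in X:\ g\restriction n=f\restriction n\ \text{ and }\ f\le g\}.
\]
Then $f\in[f,n]$ and $[f,n]\supset[f,n+1]$. If $h\in[f,n]$, then $[h,n]\subset[f,n]$, because $\le$ is transitive. Hence $h\in[f,n]\cap[g,m]$ implies $[h,\max(n,m)]\subset[f,n]\cap[g,m]$, and the sets $[f,n]$ form a base of a topology. From now on $X$ carries this topology.

\begin{proposition}\label{prop:basic}
\begin{enumerate}
\item[(a)] $X$ is first countable, zero-dimensional and Hausdorff.
\item[(b)] $[f_\gamma,n]\subset\{f_\delta:\gamma\le\delta<\kappa\}$ for all $\gamma<\kappa$ and $n<\omega$.
\item[(c)] $d(Y)=\kappa$ for every $Y\subset X$ with $|Y|=\kappa$.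
\item[(d)] The point $f_\beta$ lies in at most $|\beta+1|\cdot\omega$ of the sets $[f_\alpha,n]$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) If $f\in[g,m]$ then $[f,m]\subset[g,m]$, so $\{[f,n]:n<\omega\}$ is a neighborhood base at $f$. If $f(k)\ne g(k)$ then $[f,k+1]\cap[g,k+1]=\emptyset$, so $X$ is Hausdorff. To see that $[f,n]$ is closed, let $g\notin[f,n]$. If $g\restriction n\ne f\restriction n$, then $[g,n]\cap[f,n]=\emptyset$. Otherwise $g(k)<f(k)$ for some $k$; every $h\in[g,k+1]$ has $h(k)=g(k)<f(k)$, so $[g,k+1]\cap[f,n]=\emptyset$.

(b) If $\beta<\gamma$, then $f_\beta(j)<f_\gamma(j)$ for some $j$, so $f_\gamma\not\le f_\beta$.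

(c) Let $A\subset Y$ with $|A|<\kappa$. Since $\kappa$ is regular, the indices of the points of $A$ are bounded below $\kappa$, while the indices of the points of $Y$ are not. Choose $\gamma$ with $f_\gamma\in Y$ and $A\subset\{f_\beta:\beta<\gamma\}$. By (b), $[f_\gamma,0]\cap Y$ is a nonempty open subset of $Y$ that misses $A$. So $d(Y)\ge\kappa=|Y|\ge d(Y)$.

(d) By (b), $f_\beta\in[f_\alpha,n]$ implies $\alpha\le\beta$.
\end{proof}

\section{Comparable pairs and tall nodes}\label{sec:pairs}

The danger is now that the cones make $X$ discrete, or nearly so. To exclude this we need many pairs with $f_\alpha\le f_\beta$ everywhere, while the hypothesis gives only $f_\alpha<^*f_\beta$. The property required is the following.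

\medskip
\noindent$(\mathrm P)$\quad For every $D\subset\kappa$ with $|D|=\kappa$ and every $n_0<\omega$ there are $\alpha<\beta$ in $D$ with $f_\beta\in[f_\alpha,n_0]$.

\begin{lemma}\label{lem:P}
If $(\mathrm P)$ holds, then $X$ has no right-separated subspace of size $\kappa$. If moreover $\kappa=\lambda^+$, then $s(X)\le hL(X)\le\lambda$.
\end{lemma}

\begin{proof}
Suppose $y_\xi$ and $U_\xi$ are as in \eqref{eq:rs}. Write $y_\xi=f_{\alpha(\xi)}$ and choose $n_\xi$ with $[y_\xi,n_\xi]\subset U_\xi$. Since $\kappa$ is regular and uncountable, there are $n_0$ and $J\subset\kappa$ of size $\kappa$ with $n_\xi=n_0$ for $\xi\in J$. The map $\xi\mapsto\alpha(\xi)$ is injective, so for every $\delta<\kappa$ fewer than $\kappa$ many $\xi$ have $\alpha(\xi)\le\delta$. A recursion of length $\kappa$, choosing at each step an element $\xi$ of $J$ such that both $\xi$ and $\alpha(\xi)$ exceed all earlier choices, gives $I\subset J$ of size $\kappa$ on which $\alpha$ is strictly increasing. Property $(\mathrm P)$ for $D=\{\alpha(\xi):\xi\in I\}$ gives $\xi<\eta$ in $I$ with $y_\eta\in[y_\xi,n_0]\subset U_\xi$, contrary to \eqref{eq:rs}. The last claim follows from Lemma~\ref{lem:hL}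 and \eqref{eq:chain}.
\end{proof}

The assumption $\kappa=\lambda^+$ is what turns ``no discrete subspace of size $\kappa$'' into $s(X)<\kappa$; for a limit cardinal $\kappa$ the supremum of the sizes could still be $\kappa$.

\begin{remark}\label{rem:regular}
With $\le^*$ in place of $\le$ the work would disappear, and so would regularity. Assume $|T|<\kappa$ and let $[f_\alpha,n]^*$ be the set of $f_\delta$ with $\delta\ge\alpha$ and $f_\delta\restriction n=f_\alpha\restriction n$. The analog of $(\mathrm P)$ is then immediate, since two members of $D$ share their restriction to $n_0$. Call $f\in X$ \emph{rich} if each $f\restriction n$ is extended by $\kappa$ many points of $X$; since $|T|<\kappa$ and $\kappa$ is regular, all but fewer than $\kappa$ points are rich. For each node extended by a rich point fix one such point, and let $f_\gamma$ be rich with $\gamma$ above the indices of all fixed points. For every $n$ the rich point $f_\beta$ fixed for $f_\gamma\restriction n$ has $\beta<\gamma$, and each $[f_\beta,k]^*$ with $k\ge n$ contains some $f_\delta$ with $\delta\ge\gamma$, hence meets $[f_\gamma,n]^*$. So no closed neighborhood of $f_\gamma$ lies inside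 $[f_\gamma,0]^*$, and this topology is not regular. Property $(\mathrm P)$ is the price of closed cones.
\end{remark}

The idea for proving $(\mathrm P)$ is visible in the following special case.

\begin{example}\label{ex:root}
Let all $f_\alpha$ be strictly increasing functions in $\omega^\omega$, and let $n_0=0$, so that we want $\alpha<\beta$ in $D$ with $f_\alpha\le f_\beta$. Fixing $\alpha$ and varying $\beta$ does not work directly: the coordinate from which $f_\beta$ dominates $f_\alpha$ depends on $\beta$. Insert a function between them. Suppose that $\alpha<\gamma$ with $\alpha\in D$, and that $E\subset D\setminus(\gamma+1)$ is a set such that $f_\gamma\le f_\beta$ for all $\beta\in E$ and $\{f_\beta(0):\beta\in E\}$ is infinite. There is $k$ with $f_\alpha(j)\le f_\gamma(j)$ for $j\ge k$. This $k$ does not depend on $\beta$, and from $k$ on \emph{every} $f_\beta$ with $\beta\in E$ dominates $f_\alpha$. Only the finite window $[0,k)$ is left, and we are free to choose $\beta$ after $k$. Take $\beta\in E$ with $f_\beta(0)\ge f_\alpha(k)$; then $f_\beta(j)\ge f_\beta(0)\ge f_\alpha(k)\ge f_\alpha(j)$ for $j<k$. For instance, if $f_\alpha(j)=j+3$ and $f_\gamma(j)=2j$,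 then $k=3$ and $f_\alpha(3)=6$; an increasing $f_\beta\ge f_\gamma$ with $f_\beta(0)\ge6$ satisfies $f_\beta(j)\ge6>j+3$ for $j<3$ and $f_\beta(j)\ge2j\ge j+3$ for $j\ge3$.
\end{example}

In general $E$ dominates $f_\gamma$ only from some coordinate $m$ on, and the functions must agree below $n_0$. So the window must begin at a node $s$ of length at least $\max(m,n_0)$ that both $f_\alpha$ and $f_\beta$ extend, and above $s$ the set $E$ must be able to clear any finite window.

\begin{definition}\label{def:tall}
Let $E\subset\kappa$. A node $s\in T_E$ is \emph{$E$-tall} if for every $\alpha<\kappa$ and every $k\ge|s|$ there is $\beta\in E$ such that $s\subset f_\beta$ and $f_\alpha(j)\le f_\beta(j)$ for $|s|\le j<k$.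
\end{definition}

A circularity appears: $\alpha$ must lie below $\gamma$ and $f_\alpha$ must extend $s$, but $s$ is found from $E$, and $E$ is found from $\gamma$. When the tree is small, we break the circle by choosing a candidate for $\alpha$ at \emph{every} node before $\gamma$ is chosen.

\begin{lemma}\label{lem:reduction}
Suppose that
\begin{enumerate}
\item[(i)] $|T|<\kappa$, and
\item[(ii)] for every $E\subset\kappa$ with $|E|=\kappa$ and every $m<\omega$ there is an $E$-tall node of length at least $m$.
\end{enumerate}
Then $(\mathrm P)$ holds.
\end{lemma}

\begin{proof}
Let $|D|=\kappa$ and $n_0<\omega$. For each $t\in T_D$ choose $\alpha_t\in D$ with $t\subset f_{\alpha_t}$. By (i) and the regularity of $\kappa$ there is $\gamma<\kappa$ with $\alpha_t<\gamma$ for all $t\in T_D$. For each $\beta\in D$ with $\beta>\gamma$ choose $m_\beta\ge n_0$ such that $f_\gamma(j)\le f_\beta(j)$ for all $j\ge m_\beta$. Since $\kappa$ is regular and uncountable, there are $m\ge n_0$ and $E\subset D\setminus(\gamma+1)$ with $|E|=\kappa$ and $m_\beta=m$ for all $\beta\in E$.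

By (ii) there is an $E$-tall node $s$ with $n:=|s|\ge m$. Then $s\in T_E\subset T_D$, so $\alpha:=\alpha_s$ is defined, $s\subset f_\alpha$, and $\alpha<\gamma$. Fix $k\ge n$ with $f_\alpha(j)\le f_\gamma(j)$ for all $j\ge k$, and let $\beta\in E$ be given by Definition~\ref{def:tall} for $\alpha$ and $k$. The coordinates fall into three intervals:
\[
\begin{array}{lll}
j<n: & f_\alpha(j)=s(j)=f_\beta(j) & \text{(both functions extend $s$)},\\[2pt]
n\le j<k: & f_\alpha(j)\le f_\beta(j) & \text{($s$ is $E$-tall)},\\[2pt]
j\ge k: & f_\alpha(j)\le f_\gamma(j)\le f_\beta(j) & \text{(choice of $k$, and $k\ge m=m_\beta$)}.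
\end{array}
\]
Hence $f_\beta\in[f_\alpha,n]\subset[f_\alpha,n_0]$, and $\alpha<\gamma<\beta$ with $\alpha,\beta\in D$.
\end{proof}

Some bound on the tree is necessary for $(\mathrm P)$: if we redefine $f_\alpha(0)=\alpha$ for all $\alpha$, the sequence stays $<^*$-increasing, but $[f_\alpha,1]=\{f_\alpha\}$ and $X$ is discrete.

\section{Unbounded families in $\omega^\omega$}\label{sec:b}

In $\omega^\omega$ we may take the functions increasing, and then, as in Example~\ref{ex:root}, one large value at the start of a window clears the whole window.

\begin{proof}[Proof of Proposition~\ref{prop:b}]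
Let $\kappa=\mathfrak b=\lambda^+$ and let $\{h_\alpha:\alpha<\mathfrak b\}$ be $\le^*$-unbounded in $\omega^\omega$. We define $f_\alpha$ by recursion. The family $\{f_\beta:\beta<\alpha\}\cup\{h_\alpha\}$ has size less than $\mathfrak b$, so it has a $\le^*$-upper bound $g$; put $f_\alpha(n)=n+1+\max_{i\le n}g(i)$. Then $f_\alpha$ is strictly increasing and $f_\alpha(n)>g(n)$ for all $n$, so $h_\alpha<^*f_\alpha$ and $f_\beta<^*f_\alpha$ for $\beta<\alpha$. Moreover,
\begin{equation}\label{eq:unb}
\{f_\beta:\beta\in E\}\ \text{ is $\le^*$-unbounded whenever }E\subset\mathfrak b,\ |E|=\mathfrak b .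
\end{equation}
Indeed, $E$ is cofinal in $\mathfrak b$, so for each $\alpha$ there is $\beta\in E$ with $\beta\ge\alpha$ and thus $h_\alpha<^*f_\beta$; a bound for the $f_\beta$ would bound all $h_\alpha$.

Let $X$ be the space of this sequence. By Proposition~\ref{prop:basic} it is first countable, zero-dimensional and Hausdorff, and $d(X)=|X|=\lambda^+$. By Lemmas~\ref{lem:P} and~\ref{lem:reduction} it remains to verify (i) and (ii). The tree $T$ consists of finite sequences of natural numbers, so it is countable and (i) holds.

For (ii), let $|E|=\mathfrak b$ and $m<\omega$. There are only countably many nodes of length $m$, so there are a node $t$ of length $m$ and $E'\subset E$ with $|E'|=\mathfrak b$ and $t\subset f_\beta$ for all $\beta\in E'$. We claim that some $s\in T_{E'}$ with $|s|\ge m$ has infinitely many immediate successors in $T_{E'}$. Otherwise every level of $T_{E'}$ is finite: the levels up to $m$ have one node each, and from there on finiteness passes from each level to the next. Then $g(n)=\max\{u(n):u\in T_{E'},\ |u|=n+1\}$ defines a function with $f_\beta\le g$ for all $\beta\in E'$, contrary to \eqref{eq:unb}.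

This $s$ is $E$-tall. Let $n=|s|$, $\alpha<\mathfrak b$ and $k\ge n$. The values $f_\beta(n)$, for $\beta\in E'$ with $s\subset f_\beta$, form an infinite set, so one such $\beta$ has $f_\beta(n)\ge f_\alpha(k)$. Both functions are increasing, so $f_\beta(j)\ge f_\beta(n)\ge f_\alpha(k)\ge f_\alpha(j)$ for $n\le j<k$.
\end{proof}

\begin{remark}\label{rem:omega1}
If $\mathfrak b=\omega_1$, this space has $s(X)\le\omega<\omega_1=d(X)$, and by Proposition~\ref{prop:basic}(d) its base is point-countable. So ZFC does not allow $\omega_2$ to be lowered to $\omega_1$ in the statement that a space with $s(X)<d(X)\ge\omega_2$ has no point-countable $\pi$-base.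
\end{remark}

\section{Scales at a singular cardinal}\label{sec:scale}

The proof in Section~\ref{sec:b} used a small tree and a long sequence, all of whose cofinal subsequences are unbounded. The following theorem provides both in ZFC. For cardinals $\kappa_n$, the product $\prod_n\kappa_n$ is the set of functions $g$ on $\omega$ with $g(n)<\kappa_n$ for all $n$.

\begin{theorem}[Shelah {\cite[Ch.~II]{Shelah}}; see also {\cite[\S2]{AM}}]\label{thm:shelah}
Let $\mu$ be singular with $\operatorname{cf}\mu=\omega$. There are infinite regular cardinals $\kappa_0<\kappa_1<\cdots$ with supremum $\mu$ and a strictly $<^*$-increasing sequence $\langle f_\alpha:\alpha<\mu^+\rangle$ in $\prod_n\kappa_n$ such that every $g\in\prod_n\kappa_n$ satisfies $g<^*f_\alpha$ for some $\alpha<\mu^+$.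
\end{theorem}

Such a sequence is called a \emph{scale}; one says that $\prod_n\kappa_n$ modulo finite sets has true cofinality $\mu^+$. The countable cofinality of $\mu$ is what lets the coordinates be indexed by $\omega$, and hence what makes the space first countable. Fix $\kappa_n$ and $f_\alpha$ as in the theorem, put $\kappa=\mu^+$, which is regular and uncountable, and let $X$ be the space of the scale. Two observations will be used. First, if $E\subset\mu^+$ has size $\mu^+$, then $E$ is cofinal in $\mu^+$, so
\begin{equation}\label{eq:cof}
\text{every }g\in\textstyle\prod_n\kappa_n\text{ satisfies }g<^*f_\beta\text{ for some }\beta\in E .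
\end{equation}
Second, the nodes of length $n$ lie in $\prod_{i<n}\kappa_i$, a finite product of size $\kappa_{n-1}$ for $n\ge1$ and of size $1$ for $n=0$. Therefore
\begin{equation}\label{eq:levels}
|\{t\in T:|t|=n\}|<\kappa_n\ \text{ for every }n,\qquad\text{and}\qquad|T|\le\mu .
\end{equation}

It remains to find tall nodes, and here the argument of Section~\ref{sec:b} breaks down. A value $f_\beta(n)$ is less than $\kappa_n$, while $f_\alpha(j)$ may exceed $\kappa_n$ for $j>n$, so no single value clears a window. We must climb through the window one coordinate at a time, and at each step the current node must have successors with arbitrarily large last value. One node with unboundedly many successors is not enough, since those successors might all branch boundedly. We need a set of nodes in which unbounded branching persists, and we obtain it by deleting the boundedly branching nodes again and again.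

\begin{lemma}\label{lem:kernel}
Let $E\subset\mu^+$ with $|E|=\mu^+$. There is a nonempty $G\subset T_E$ such that for every $t\in G$ the set $\{\xi<\kappa_{|t|}:t^\frown\xi\in G\}$ is unbounded in $\kappa_{|t|}$.
\end{lemma}

\begin{proof}
Define sets $T^\rho$ by recursion on ordinals $\rho$: let $T^0=T_E$,
\[
T^{\rho+1}=\bigl\{t\in T^\rho:\ \{\xi<\kappa_{|t|}:t^\frown\xi\in T^\rho\}\text{ is unbounded in }\kappa_{|t|}\bigr\},
\]
and $T^\rho=\bigcap_{\sigma<\rho}T^\sigma$ for limit $\rho$. The sequence is decreasing, and it cannot lose a node at each of $|T_E|^+$ many steps, so $T^{\rho+1}=T^\rho$ for some $\rho$. Let $G$ be this $T^\rho$. It has the required branching property by the definition of $T^{\rho+1}$. We must show $G\ne\emptyset$.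

Suppose $G=\emptyset$. For $t\in T_E$ the least $\sigma$ with $t\notin T^\sigma$ exists and is neither $0$ nor a limit; write it as $\operatorname{rk}(t)+1$. With $\rho=\operatorname{rk}(t)$ we have $t\in T^\rho\setminus T^{\rho+1}$, so there is $F(t)<\kappa_{|t|}$ such that $t^\frown\xi\notin T^\rho$ for all $\xi>F(t)$. For a node $u\in T_E$, $u\notin T^\rho$ means $\operatorname{rk}(u)+1\le\rho$. Thus
\begin{equation}\label{eq:drop}
\xi>F(t)\ \text{ and }\ t^\frown\xi\in T_E\quad\Longrightarrow\quad\operatorname{rk}(t^\frown\xi)<\operatorname{rk}(t).
\end{equation}
(If all ranks were $0$, then \eqref{eq:drop} would say that $F(t)$ bounds all successors of $t$, which is the situation of the finitely branching tree in Section~\ref{sec:b}. In general, a branch may jump above $F$, but it pays for each jump with a drop in rank.)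

Let $g(n)=\sup\{F(t):t\in T_E,\ |t|=n\}$. By \eqref{eq:levels} this is a supremum of fewer than $\kappa_n$ ordinals below $\kappa_n$, and $\kappa_n$ is regular, so $g\in\prod_n\kappa_n$. By \eqref{eq:cof} there are $\beta\in E$ and $n<\omega$ with $f_\beta(j)>g(j)\ge F(f_\beta\restriction j)$ for all $j\ge n$. Since $f_\beta\restriction(j+1)=(f_\beta\restriction j)^\frown f_\beta(j)\in T_E$, \eqref{eq:drop} gives
\[
\operatorname{rk}(f_\beta\restriction n)>\operatorname{rk}(f_\beta\restriction(n+1))>\operatorname{rk}(f_\beta\restriction(n+2))>\cdots,
\]
an infinite decreasing sequence of ordinals. This contradiction shows $G\ne\emptyset$.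
\end{proof}

\begin{lemma}\label{lem:tallscale}
For every $E\subset\mu^+$ with $|E|=\mu^+$ and every $m<\omega$ there is an $E$-tall node of length at least $m$.
\end{lemma}

\begin{proof}
Let $G$ be as in Lemma~\ref{lem:kernel}. Every node of $G$ has an immediate successor in $G$, so $G$ contains a node $s$ with $n:=|s|\ge m$. Let $\alpha<\mu^+$ and $k\ge n$. Put $s_n=s$. Given $s_j\in G$ of length $j$ with $n\le j<k$, note that $f_\alpha(j)<\kappa_j$, so there is $\xi\ge f_\alpha(j)$ with $s_{j+1}:=s_j{}^\frown\xi\in G$. The node $s_k$ lies in $T_E$, so $s_k\subset f_\beta$ for some $\beta\in E$. Then $s\subset f_\beta$ and $f_\beta(j)=s_{j+1}(j)\ge f_\alpha(j)$ for $n\le j<k$.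
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:basic}(a),(c), the space $X$ is first countable, zero-dimensional and Hausdorff, $|X|=\mu^+$, and (1) holds.

(2) Hypothesis (i) of Lemma~\ref{lem:reduction} holds by \eqref{eq:levels} and hypothesis (ii) by Lemma~\ref{lem:tallscale}. So $(\mathrm P)$ holds, and Lemma~\ref{lem:P} shows that $X$ has no right-separated subspace of size $\mu^+$ and that $s(X)\le hL(X)\le\mu$.

(3) By \eqref{eq:chain} and (2) it suffices to show $c(X)\ge\mu$. Let $N$ be the set of $n$ for which $R_n=\{f_\alpha(n):\alpha<\mu^+\}$ has an upper bound $b_n<\kappa_n$. Put $g(n)=b_n$ for $n\in N$ and $g(n)=0$ otherwise. Some $\alpha$ has $g<^*f_\alpha$, while $f_\alpha(n)\le g(n)$ for all $n\in N$; so $N$ is finite. For $n\notin N$ the set $R_n$ is unbounded in the regular cardinal $\kappa_n$, hence has size $\kappa_n$. Choosing for each value in $R_n$ one $f_\alpha$ with that value at $n$, we get $\kappa_n$ pairwise disjoint open sets $[f_\alpha,n+1]$. Thus $c(X)\ge\kappa_n$ for all large $n$, and $c(X)\ge\sup_n\kappa_n=\mu$.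

(4) By Proposition~\ref{prop:basic}(d), each $f_\beta$ lies in at most $|\beta+1|\cdot\omega\le\mu$ members of the base $\{[f_\alpha,n]:\alpha<\mu^+,\ n<\omega\}$. Suppose $\mathcal B$ is a $\pi$-base with $\operatorname{ord}(\mathcal B)<\mu$, and let $\theta=\operatorname{ord}(\mathcal B)+\omega$. Since $\mu$ is uncountable, $\theta<\mu$, so $\theta^+\le\mu<\mu^+=d(X)$. As $\mu^+$ is regular, Proposition~\ref{prop:pibase} gives a discrete subspace of size $\mu^+$, contrary to (2).
\end{proof}

\begin{thebibliography}{9}

\bibitem{AM}
Abraham and Magidor, Cardinal Arithmetic, in: \emph{Handbook of Set Theory}.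

\bibitem{Juhasz}
Juh\'asz, \emph{Cardinal Functions in Topology}.

\bibitem{JSS}
Istv\'an Juh\'asz, Lajos Soukup and Zolt\'an Szentmikl\'ossy, First countable spaces without point-countable $\pi$-base, arXiv:math/0703728 (2007).

\bibitem{Shelah}
S.~Shelah, \emph{Cardinal Arithmetic}, Oxford, 1994.

\end{thebibliography}
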